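# Complete minimal hypersurfaces of $\mathbb R^4$ with zero Gauss–Kronecker curvature that are not cylinders

## 1. The cone over the Clifford torus

Write $\mathbb R^4=\mathbb C^2$ with $\langle z,w\rangle=\mathrm{Re}(z_1\bar w_1+z_2\bar w_2)$, and put
$$N(x,y)=\tfrac1{\sqrt2}\big(e^{i\sqrt2x},e^{i\sqrt2y}\big)\in S^3,\qquad \nu(x,y)=\tfrac1{\sqrt2}\big(e^{i\sqrt2x},-e^{i\sqrt2y}\big).$$
Then $N_x=(ie^{i\sqrt2x},0)$ and $N_y=(0,ie^{i\sqrt2y})$ are orthonormal, and $\nu$ is a unit vector orthogonal to $N,N_x,N_y$. Also $\nu_x=N_x$ and $\nu_y=-N_y$.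

Consider the cone $f(x,y,t)=tN(x,y)$, $t>0$. Here $f_x=tN_x$, $f_y=tN_y$, $f_t=N$, so $f$ is an immersion with unit normal $\nu$, and
$$\nu_x=\tfrac1t f_x,\qquad \nu_y=-\tfrac1t f_y,\qquad \nu_t=0 .$$
With the convention $d\nu=-df\circ A$ for the shape operator $A$, the principal curvatures are $-\frac1t,\frac1t,0$. Their sum is $0$ and their product is $0$.

There is a much more obvious way to get sum zero and product zero. Take a minimal surface $h:M^2\to\mathbb R^3$ in a hyperplane of $\mathbb R^4$, let $a$ be a unit normal of the hyperplane, and form the **cylinder** $(p,t)\mapsto h(p)+ta$. If $h$ has principal curvatures $\lambda,-\lambda$, the cylinder has $\lambda,0,-\lambda$; its image is the product $L^2\times\mathbb R$, $L^2=h(M^2)$; and it is complete if $h$ is.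

Our cone is not a piece of a cylinder. The tangent spaces of a cylinder contain one fixed unit vector $e$, so $\langle\nu,e\rangle$ would vanish for $(x,y)$ in an open set. With $e=(e_1,e_2)\in\mathbb C^2$ this says $\mathrm{Re}(\bar e_1e^{i\sqrt2x})=\mathrm{Re}(\bar e_2e^{i\sqrt2y})$ there. The left side depends only on $x$ and the right side only on $y$, so both are constant, which forces $e_1=e_2=0$.

But the cone has a defect: it is not complete. Its metric is $t^2(dx^2+dy^2)+dt^2$, so a ray reaches the vertex $t=0$ after finite length, and the curvatures $\pm1/t$ blow up there. So we ask whether the defect is essential.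

Let $f:M^3\to\mathbb R^4$ be an isometric immersion of a connected $3$-manifold, with principal curvatures $k_1,k_2,k_3$. It is **minimal** if $k_1+k_2+k_3=0$, and $K=k_1k_2k_3$ is its **Gauss–Kronecker curvature**. If $f$ is minimal, $K\equiv0$ and $M^3$ is complete, must $f(M^3)$ be a Euclidean product $L^2\times\mathbb R$ with $L^2$ a minimal surface in an affine hyperplane $\mathbb R^3\subset\mathbb R^4$? This is a question from T. Hasanis, A. Savas-Halilaj, T. Vlachos, "Minimal hypersurfaces with zero Gauss-Kronecker curvature", arXiv:math/0411627 (2004). The answer is no. Hypersurfaces here are immersed; neither properness nor embeddedness is assumed. Let $D$ be the open unit disc.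

**Theorem A.** For every $\varepsilon_0\in(0,1)$ there is a complete minimal immersion $f:D\times\mathbb R\to\mathbb R^4$ with $K\equiv 0$ which maps each $\{x\}\times\mathbb R$ onto a straight line of direction $N(x)\in S^3$, where $\langle N(x),a_0\rangle\ge 1-\varepsilon_0$ for a fixed unit vector $a_0$. The image $f(D\times \mathbb R)$ is not of the form $L^2\times\mathbb R$ with $L^2$ the image of an immersed surface in an affine hyperplane. No nonempty open subset of $D\times\mathbb R$ is mapped into a cylinder $\{h(p)+te\}$.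

## 2. Hypersurfaces $F(x)+tN(x)$ over minimal surfaces of $S^3$

In the cone, all lines pass through one point. We keep the directions $N(x)$ but move the lines apart: $f(x,t)=F(x)+tN(x)$. This section finds a choice of $F$ that keeps $f$ minimal with $K\equiv0$. (Section 9 shows that the choice is essentially forced.)

We use the following textbook facts.

- On an oriented Riemannian surface let $j$ be rotation by $+90^\circ$ and $*\omega=-\omega\circ j$; in an oriented orthonormal coframe at a point, $*dx=dy$ and $*dy=-dx$. Then $d{*dh}=\Delta h\,dA$, and $dh_1\wedge{*dh_2}=\langle\nabla h_1,\nabla h_2\rangle\,dA=dh_2\wedge{*dh_1}$.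
- For an immersion $N:\Sigma\to S^3$ with induced metric $g$, the vector $\Delta_gN$ is the trace of the second fundamental form of $N$ in $\mathbb R^4$. Its component normal to $S^3$ is $-2N$ and its component tangent to $S^3$ is the trace of the second fundamental form in $S^3$. So $N$ is minimal in $S^3$ if and only if $\Delta_gN=-2N$.
- Minimal immersions are real analytic; for surfaces in $S^3$ this holds in isothermal coordinates.
- By Hopf–Rinow, a connected Riemannian manifold is complete if and only if every divergent curve (one that leaves every compact set) has infinite length.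

For the unit normal $\nu$ of $N$ in $S^3$ we define the shape operator $S$ by $d\nu=-dN\circ S$. It is symmetric, and traceless when $N$ is minimal. For the Clifford torus, $S=\mathrm{diag}(-1,1)$.

**Proposition 1.** Let $\Sigma$ be a simply connected oriented surface, $N:\Sigma\to S^3\subset\mathbb R^4$ a minimal immersion with induced metric $g$ and unit normal $\nu$ in $S^3$, and $v>0$ a solution of $\Delta_gv+2v=0$. Then $v\,{*dN}-N\,{*dv}$ is closed. If
$$dF=v\,{*dN}-N\,{*dv},\tag{1}$$
then $f(x,t)=F(x)+tN(x)$ is a minimal immersion $\Sigma\times\mathbb R\to\mathbb R^4$ with $K\equiv0$, unit normal $\nu(x)$ and induced metric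
$$(t^2+v^2)\,g+(dt-{*dv})^2 .\tag{2}$$
If $g$ is complete and $v\ge c>0$, this metric is complete.

**Step 1: the form is closed.** This makes $F$ exist, since $\Sigma$ is simply connected. We compute
$$d(v{*dN}-N{*dv})=\big(dv\wedge{*dN}-dN\wedge{*dv}\big)+(v\Delta N-N\Delta v)\,dA .$$
The first bracket is $0$ by symmetry, and $v\Delta N-N\Delta v=-2vN+2vN=0$.

**Step 2: the metric.** This shows that $f$ is an immersion. Let $J$ be the $90^\circ$ rotation of the plane $dN(T\Sigma)$ with $dN\circ j=J\circ dN$, so ${*dN}=-J\,dN$. For $X\in T\Sigma$, $s\in\mathbb R$,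
$$df(X+s\partial_t)=(t-vJ)\,dN(X)+\big(s-{*dv}(X)\big)N .$$
Since $|(t-vJ)w|^2=(t^2+v^2)|w|^2$ and $N\perp dN(T\Sigma)$, the metric is (2). It is positive definite because $v>0$. The tangent space is spanned by $N$ and $dN(T\Sigma)$, so $\nu(x)$ is a unit normal.

**Step 3: curvatures.** We show $K\equiv0$ and trace zero. As $d\nu(\partial_t)=0$, the vector $\partial_t$ lies in the kernel of the shape operator of $f$, so $K\equiv0$. For $X,Y\in T\Sigma$, with any lifts to $\Sigma\times\mathbb R$, the second fundamental form is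
$$-\langle df(X),d\nu(Y)\rangle=\langle (t-vJ)dN(X),dN(SY)\rangle=g((t-vj)X,SY).$$
Let $X_1,X_2$ be $g$-orthonormal. By (2), the vectors $(t^2+v^2)^{-1/2}(X_i+{*dv}(X_i)\partial_t)$ together with $\partial_t$ form an orthonormal frame. So the trace is
$$(t^2+v^2)^{-1}\Big(t\,\mathrm{tr}\,S-v\sum_ig(jX_i,SX_i)\Big).$$
Here $\mathrm{tr}\,S=0$, and the sum is $\mathrm{tr}(Sj)=0$ because $S$ is symmetric and $j$ is skew. Hence $f$ is minimal.

**Step 4: completeness.** Let $g$ be complete and $v\ge c>0$, and let a curve have finite length $\Lambda$ for (2). As $(t^2+v^2)g\ge c^2g$, its projection to $\Sigma$ has $g$-length at most $\Lambda/c$, so it stays in a closed $g$-ball, which is compact. On this ball $|{*dv}(X)|\le C|X|_g$ for some $C$, hence $|dt|\le|dt-{*dv}|+C|\cdot|_g$ along the curve, and $t$ varies by at most $\Lambda+C\Lambda/c$. So every curve of finite length stays in a compact set, and the metric is complete. $\square$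

The next proposition repeats, in general, the argument that excluded cylinders for the Clifford cone. The Baire theorem enters because the image of a cylinder may have self-intersections.

**Proposition 2.** In Proposition 1 let $\Sigma$ be connected and $N$ not totally geodesic. Then no nonempty open subset of $M=\Sigma\times \mathbb R$ is mapped by $f$ into the image of a cylinder $H:M^2\times\mathbb R\to\mathbb R^4$, $H(p,t)=h(p)+te$, where $h$ is an immersion of a second countable surface into a hyperplane orthogonal to the unit vector $e$. In particular $f(M)\neq L^2\times\mathbb R$.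

**Step 1: reduce to an embedded piece of the cylinder.** Suppose $f(U)\subset H(M^2\times\mathbb R)$ with $U\neq\emptyset$ open. Since $H$ is an immersion, $M^2\times\mathbb R$ is covered by countably many compact sets $K_i$ with open neighborhoods $O_i$ on which $H$ is an embedding. The sets $U\cap f^{-1}(H(K_i))$ are relatively closed in $U$ and cover $U$. By Baire one of them contains a nonempty open set $U'$. Then $f(U')$ lies in the embedded hypersurface $H(O_i)$, so tangent spaces agree. Those of $H$ contain $e$, so $\langle\nu,e\rangle=0$ on $U'$.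

**Step 2: spread the relation and contradict it.** As $\nu$ depends only on $x$, the function $\langle\nu,e\rangle$ vanishes on a nonempty open subset of $\Sigma$, and being real analytic it vanishes on $\Sigma$. The open set where $S\neq0$ is nonempty, because $N$ is not totally geodesic. There $S$, symmetric and traceless, is invertible, and
$$0=\langle d\nu(X),e\rangle=-\langle dN(SX),e\rangle$$
for all $X$ shows $e\perp dN(T\Sigma)$. Also $e\perp\nu$. So $e=\pm N$ on an open set, which is impossible since $N$ is an immersion.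

If $f(M)=L^2\times\mathbb R$, apply the statement with $U=M$. $\square$

## 3. Zeros of $v$, and minimal discs in a cap of $S^3$

The role of $v$ is visible in (2): the cone has $v=0$, and the metric $t^2g+dt^2$ degenerates at $t=0$. A positive $v$ removes the singularity. So the sensible first move is to take a minimal surface one can write down and solve $\Delta v+2v=0$ on it.

Take the Clifford torus, with $(x,y)\in\mathbb R^2$. A linear function of $N$ always solves the equation, say $v=\langle N,(1,0)\rangle=\frac1{\sqrt2}\cos(\sqrt2x)$. Here $v_x=-\sin(\sqrt2x)$, ${*dN}=N_x\,dy-N_y\,dx$, ${*dv}=v_x\,dy$, so (1) reads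
$$F_x=-vN_y=\Big(0,-\tfrac{i}{\sqrt2}\cos(\sqrt2x)\,e^{i\sqrt2y}\Big),\qquad F_y=vN_x-v_xN=\Big(\tfrac{i}{\sqrt2},\tfrac1{\sqrt2}\sin(\sqrt2x)\,e^{i\sqrt2y}\Big),$$
with solution $F=\big(\tfrac{i}{\sqrt2}y,\,-\tfrac i2\sin(\sqrt2x)\,e^{i\sqrt2y}\big)$. The lines no longer meet in one point. But $f=F+tN$ is singular where $t=0$ and $\cos(\sqrt2x)=0$: at such a point $df(X)$ is a multiple of $N$ for every $X\in T\Sigma$. The curve $x=\pi/(2\sqrt2)$, $y=0$, $1\ge t>0$ reaches such a point after length $1$. The singularity has moved to curves; it has not gone away.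

No other solution $v$ on this surface helps. A positive $v$ with $\Delta v=-2v<0$ is superharmonic. On a surface conformal to $\mathbb C$ or to $S^2$ every positive superharmonic function is constant, and a constant solution of $\Delta v+2v=0$ is $0$. So the explicit surfaces parametrized by the plane are excluded, and we must work on the disc. There, the simplest source of a positive $v$ is a linear function again: $v=\langle N,a_0\rangle$ is positive if the surface lies in an open hemisphere. Everything reduces to the following theorem.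

**Theorem B.** For every $\varepsilon_0\in(0,1)$ and unit $a_0\in\mathbb R^4$ there is a complete conformal minimal immersion $N:D\to S^3$ with $\langle N,a_0\rangle\ge1-\varepsilon_0$.

**Theorem B implies Theorem A.** Take $N$ from Theorem B with induced metric $g$, and $v=\langle N,a_0\rangle\ge1-\varepsilon_0>0$. As $\Delta N=-2N$, we have $\Delta v+2v=0$, and Proposition 1 with $c=1-\varepsilon_0$ gives a complete minimal $f$ with $K\equiv0$ mapping $\{x\}\times\mathbb R$ onto a line of direction $N(x)$. If $N$ were totally geodesic, the Gauss equation would make $(D,g)$ a complete surface of curvature $1$, hence compact by Bonnet–Myers, which it is not. So Proposition 2 applies. $\square$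

The rest, up to Section 8, proves Theorem B. The plan is to start with a small spherical cap and repeatedly modify it near the boundary of the disc, each time lengthening the paths to the boundary. We need a way to write down many minimal surfaces of $S^3$, with control. It will be linear data plus a factorization.

## 4. Factorization of loops in $SL_2(\mathbb C)$

We use operator norms on $M_2(\mathbb C)$. Let
$$\mathcal W=\Big\{\Gamma=\sum_{k\in\mathbb Z}\Gamma_k\lambda^k:\ \|\Gamma\|=\sum|\Gamma_k|<\infty\Big\},\qquad \Gamma_k\in M_2(\mathbb C).$$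
This is a Banach algebra of functions on $|\lambda|=1$, with involution $\Gamma^*(\lambda)=\Gamma(\lambda)^*$, i.e. $\Gamma^*=\sum\Gamma_k^*\lambda^{-k}$. Put

- $\mathcal G=\{\Gamma\in\mathcal W:\det\Gamma\equiv1\}$; here $\Gamma^{-1}=\mathrm{adj}\,\Gamma$ coefficient by coefficient, and adjugation preserves the operator norm of $2\times2$ matrices, so $\|\Gamma^{-1}\|=\|\Gamma\|$;
- $\mathcal G^+=\{b\in\mathcal G: b_k=0\text{ for }k<0\}$, a group; $b\mapsto b_0$ is a homomorphism $\mathcal G^+\to SL_2(\mathbb C)$;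
- $\mathcal U=\{E\in\mathcal G:E(\lambda)\in SU(2)\text{ for all }\lambda,\ E(1)=1\}$, a group;
- $\mathcal W^2_+$, the absolutely convergent series $s=\sum_{k\ge0}s_k\lambda^k$, $s_k\in\mathbb C^2$, with norm $\|s\|=\sum|s_k|$.

**Definition.** $\Gamma\in\mathcal G$ is *factorizable* if $\Gamma=Eb$ with $E\in\mathcal U$ and $b\in\mathcal G^+$.

We never need to know whether every loop is factorizable; openness suffices. Formula (4) below is a hand-made example.

**Lemma 1.** The factorization is unique. The factorizable set is open in $\mathcal G$, and $(E,b)$ depends real-analytically on $\Gamma$. There are $\kappa_0,C_0>0$ such that every $\Gamma\in\mathcal G$ with $\|\Gamma-1\|\le\kappa_0$ is factorizable with $\|E-1\|+\|b-1\|\le C_0\|\Gamma-1\|$.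

**Step 1: uniqueness.** If $E_1b_1=E_2b_2$, then $R=E_2^{-1}E_1=b_2b_1^{-1}$ has only powers $\ge0$, and so does $R^{-1}=b_1b_2^{-1}$. But $R$ is unitary, so $R^{-1}=R^*$ has only powers $\le0$. So $R$ is constant, equal to $R(1)=1$.

**Step 2: the infinitesimal splitting.** This prepares the inverse function theorem. Let
$$\mathfrak g=\{Z\in\mathcal W:\mathrm{tr}Z=0\},\quad \mathfrak u=\{X\in\mathfrak g:X^*=-X,\ X(1)=0\},\quad \mathfrak g^+=\{Y\in\mathfrak g:Y_k=0\text{ for }k<0\}.$$
Then $\mathfrak g=\mathfrak u\oplus\mathfrak g^+$, as a sum of closed real subspaces. Given $Z$, put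
$$X=\sum_{k<0}(Z_k\lambda^k-Z_k^*\lambda^{-k})-\sum_{k<0}(Z_k-Z_k^*),\qquad Y=Z-X.$$
Then $X^*=-X$, $X(1)=0$, and $Y$ has no negative powers. An element of $\mathfrak u\cap\mathfrak g^+$ has no negative powers; by $X^*=-X$ it has no positive ones; so it is constant and vanishes at $\lambda=1$.

**Step 3: near the identity.** The map $(X,Y)\mapsto\log(e^Xe^Y)$ is real-analytic near $0$ in $\mathfrak u\times\mathfrak g^+$. It takes values in $\mathfrak g$: if $e^{L}=e^Xe^Y$ with $L$ small, then $e^{\mathrm{tr}L}=\det e^L=1$ and $\mathrm{tr}L$ is small, so $\mathrm{tr}L=0$. Its differential at $0$ is $(X,Y)\mapsto X+Y$, an isomorphism by Step 2. For $\Gamma\in\mathcal G$ near $1$ we have $\log\Gamma\in\mathfrak g$ by the same trace argument, so the inverse function theorem gives $\log\Gamma=\log(e^Xe^Y)$ with $\|X\|+\|Y\|$ bounded by a constant times $\|\Gamma-1\|$. Then $\Gamma=e^Xe^Y$, $E=e^X\in\mathcal U$, $b=e^Y\in\mathcal G^+$. This is the last claim.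

**Step 4: near any factorizable loop.** If $\Gamma_0=E_0b_0'$ with $E_0\in\mathcal U$, $b_0'\in\mathcal G^+$, apply Step 3 to $E_0^{-1}\Gamma (b_0')^{-1}$, which is near $1$ for $\Gamma$ near $\Gamma_0$. If it equals $E'b'$, then $\Gamma=(E_0E')(b'b_0')$. This gives openness and analyticity. $\square$

**Spinors and nilpotent matrices.** Let $\Omega=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, and for $s\in\mathbb C^2$ or $s\in\mathcal W^2_+$ put $Q(s)=s\,s^T\Omega$. For example $Q\big((1,0)^T\big)=\begin{pmatrix}0&1\\0&0\end{pmatrix}$. We collect what we need.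

Since $s^T\Omega s=0$, we have $Q(s)^2=0$ and $\mathrm{tr}\,Q(s)=0$. Since $h^T\Omega=\Omega h^{-1}$ for $h\in SL_2(\mathbb C)$, we have $Q(hs)=hQ(s)h^{-1}$. Let $s\in\mathbb C^2$ and $w^T=s^T\Omega$. Then $Q(s)=sw^T$, $|w|=|s|$ and $\bar w\perp s$ (because $s^Tw=s^T\Omega^Ts=0$). So the Hilbert–Schmidt norm of $Q(s)$ is $|s|^2$, and $Q(s)Q(s)^*=|s|^2ss^*$, $Q(s)^*Q(s)=|s|^2\bar w\bar w^*$ add up to
$$Q(s)Q(s)^*+Q(s)^*Q(s)=|s|^4\,1 .\tag{3}$$
Finally, writing $Q(s)-Q(s')=s(s-s')^T\Omega+(s-s')s'^T\Omega$ we get $\|Q(s)-Q(s')\|\le(\|s\|+\|s'\|)\|s-s'\|$ on $\mathcal W^2_+$.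

**An explicit factorization.** Let $q\in\mathbb C^2$, $|q|=1$, $P=Q(q)$, and let $e_1=q$, $e_2^*=q^T\Omega$. Then $(e_1,e_2)$ is an orthonormal basis and $P=e_1e_2^*$. For $y\in\mathbb C$ we claim
$$1+\lambda^{-1}yP=k\beta,\qquad k=\frac{1+\lambda^{-1}yP-\lambda\bar yP^*}{\sqrt{1+|y|^2}},\qquad \beta=\frac{1+|y|^2e_2e_2^*+\lambda\bar yP^*}{\sqrt{1+|y|^2}} .\tag{4}$$
In the basis $(e_1,e_2)$ this is
$$\begin{pmatrix}1&y/\lambda\\0&1\end{pmatrix}=\frac1{1+|y|^2}\begin{pmatrix}1&y/\lambda\\-\bar y\lambda&1\end{pmatrix}\begin{pmatrix}1&0\\ \bar y\lambda&1+|y|^2\end{pmatrix},$$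
which one multiplies out. Clearly $k(\lambda)\in SU(2)$ and $\beta\in\mathcal G^+$. To meet the normalization $E(1)=1$, set $\hat k=k\,k(1)^{-1}\in\mathcal U$ and $\hat\beta=k(1)\beta\in\mathcal G^+$; then $1+\lambda^{-1}yP=\hat k\hat\beta$. With $V=yP-\bar yP^*$ we have $V^*=-V$, $V^2=-|y|^2$ by (3), and $k(\pm1)=(1\pm V)/\sqrt{1+|y|^2}$. So $k(1)^{-1}=(1-V)/\sqrt{1+|y|^2}$ and
$$\hat k(-1)=\frac{(1-V)^2}{1+|y|^2}=\frac{1-|y|^2-2V}{1+|y|^2}.\tag{5}$$

## 5. Minimal surfaces of $S^3$ from polynomial spinors

Identify $\mathbb R^4$ with $\mathbb H=\Big\{\begin{pmatrix}\alpha&\beta\\-\bar\beta&\bar\alpha\end{pmatrix}\Big\}$, with $\langle X,Y\rangle=\frac12\mathrm{tr}(XY^*)$. Then $S^3=SU(2)$. For $X\in\mathbb H$ we have $XX^*=|X|^2\,1$, so the Euclidean norm is the operator norm. On $\mathbb H\otimes\mathbb C=M_2(\mathbb C)$ the bilinear extension satisfies $\langle Z,Z\rangle=\det Z$, and the Hermitian extension is $\frac12|Z|^2_{HS}$. After a rotation we may take $a_0=1$, the identity matrix. Put $\ell(X)=\langle X,1\rangle=\frac12\mathrm{tr}X$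 for $X\in\mathbb H$; thus $|\ell(X)|\le|X|$. We call $\ell$ the height.

Let $\hat s(z)$ be a polynomial in $z$ with coefficients in $\mathcal W^2_+$, with $\lambda^0$-part $\hat s_0(z)$, and let $\Phi:\mathbb C\to\mathcal G$ solve
$$\Phi_z=\lambda^{-1}\Phi\,Q(\hat s),\qquad \Phi(0)=1 .$$
This is a linear ODE in a Banach algebra with polynomial coefficient, so $\Phi$ is entire in $z$; and $\det\Phi=1$ because $\mathrm{tr}\,Q(\hat s)=0$.

**Definition.** $\hat s$ is *admissible* if $\hat s_0\ne0$ on $\bar D$ and $\Phi(z)$ is factorizable for every $z\in\bar D$.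

By Lemma 1, $\Phi=Eb$ then holds on a neighborhood of $\bar D$, with $E,b$ smooth in $z$ as $\mathcal W$-valued maps. Put $N=E|_{\lambda=-1}$, a map into $SU(2)=S^3$.

**Lemma 2.** If $\hat s$ is admissible, $N$ is a conformal minimal immersion of a neighborhood of $\bar D$ into $S^3$ with metric $e^{2u}|dz|^2$, $e^{u}=2|b_0\hat s_0|^2$, and $\Delta_0N=-2e^{2u}N$ ($\Delta_0$ is the flat Laplacian).

**Step 1: the shape of $E^{-1}dE$.** Comparing powers of $\lambda$ pins it down. From $E=\Phi b^{-1}$ and $\Phi_{\bar z}=0$,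
$$E^{-1}E_z=\lambda^{-1}bQ(\hat s)b^{-1}-b_zb^{-1}=\lambda^{-1}Q(b\hat s)-b_zb^{-1},\qquad E^{-1}E_{\bar z}=-b_{\bar z}b^{-1}.$$
The first has powers $\ge-1$, the second powers $\ge0$. Since $E$ is unitary, $E^{-1}E_z=-(E^{-1}E_{\bar z})^*$, which has powers $\le0$. So only $\lambda^{-1}$ and $\lambda^0$ occur in $E^{-1}E_z$. It vanishes at $\lambda=1$, as $E|_{\lambda=1}=1$. Hence
$$E^{-1}E_z=(\lambda^{-1}-1)\mathcal A,\qquad E^{-1}E_{\bar z}=(1-\lambda)\mathcal A^*,\qquad \mathcal A=Q(b_0\hat s_0).\tag{6}$$

**Step 2: the equation for $\mathcal A$.** Equality of mixed derivatives of $E$ gives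
$$(E^{-1}E_z)_{\bar z}-(E^{-1}E_{\bar z})_z+[E^{-1}E_{\bar z},E^{-1}E_z]=0.$$
Since $(1-\lambda)(\lambda^{-1}-1)=\lambda^{-1}-2+\lambda$, the $\lambda^{-1}$-coefficient is $\mathcal A_{\bar z}+[\mathcal A^*,\mathcal A]=0$, that is, $\mathcal A_{\bar z}=[\mathcal A,\mathcal A^*]$.

**Step 3: evaluation at $\lambda=-1$.** This gives the surface. We have $N_z=-2N\mathcal A$, $N_{\bar z}=2N\mathcal A^*$, so by (3)
$$N_{z\bar z}=-4N\mathcal A^*\mathcal A-2N[\mathcal A,\mathcal A^*]=-2N(\mathcal A\mathcal A^*+\mathcal A^*\mathcal A)=-2|b_0\hat s_0|^4N .$$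
Moreover $\langle N_z,N_z\rangle=\det N_z=4\det\mathcal A=0$, which is conformality: $|N_x|=|N_y|=e^u$, $N_x\perp N_y$. Then $\frac12e^{2u}$ is the Hermitian square of $N_z$, so $e^{2u}=|N_z|_{HS}^2=4|\mathcal A|_{HS}^2=4|b_0\hat s_0|^4$. This is positive because $b_0\in SL_2(\mathbb C)$ and $\hat s_0\ne0$. Hence $\Delta_0N=4N_{z\bar z}=-2e^{2u}N$, i.e. $\Delta_gN=-2N$ for $g=e^{2u}|dz|^2$, and $N$ is minimal. $\square$

**Starting example.** Let $\hat s=\tau(1,0)^T$ with $\tau>0$. As $Q(\hat s)=\tau^2P$ with $P=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, we get $\Phi=1+\lambda^{-1}yP$ with $y=\tau^2z$. By (4), $\hat s$ is admissible, and by (5)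
$$N=\frac1{1+|y|^2}\begin{pmatrix}1-|y|^2&-2y\\2\bar y&1-|y|^2\end{pmatrix},\qquad \ell(N)=\frac{1-\tau^4|z|^2}{1+\tau^4|z|^2}\ge1-2\tau^4\quad\text{on }\bar D .$$
This is a cap of a great $2$-sphere in stereographic coordinates. As a check of Lemma 2: $b_0=k(1)\beta_0$ with $k(1)$ unitary and $|\beta_0(1,0)^T|=(1+|y|^2)^{-1/2}$, so $e^u=2\tau^2/(1+\tau^4|z|^2)$, the conformal factor of the round sphere in the coordinate $z=y/\tau^2$.

## 6. Length against height

How should $\hat s$ be changed to lengthen paths near $|z|=1$? The metric $e^u=2|b_0\hat s_0|^2$ is quadratic in $\hat s$, so we add something like $cz^nq$, concentrated near the boundary for large $n$. Look first at this term alone, with $q$ constant, $|q|=1$, and $c^2=a(2n+1)$ with $a>0$. (It vanishes at $z=0$, where the surface is branched; the formulas of Section 5 hold elsewhere.) Then $\Phi=1+\lambda^{-1}xP$ with $x=az^{2n+1}$, and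
$$e^u=\frac{2a(2n+1)|z|^{2n}}{1+a^2|z|^{4n+2}},\qquad \int_0^1e^u\,d\rho=2\arctan a ,$$
by the substitution $w=a\rho^{2n+1}$. So an amplitude of size $\sqrt n$ produces a fixed amount of length, essentially in an annulus of width of order $1/n$. But by (5) the boundary has moved, from $1$ to points with height $\cos\theta=\frac{1-a^2}{1+a^2}$, i.e. to spherical distance $\theta=2\arctan a$. Length and displacement are the same number.

That is where the obvious scheme stops. Infinitely many such steps, of sizes $a_k$, give infinite length only if $\sum a_k=\infty$. Then the displacements are not summable either, and the triangle inequality no longer keeps the surface in a cap.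

The way out is that only the height must be controlled. Suppose a surface point $N$ is replaced by
$$N^\sharp=N\,\hat k(-1)=\frac{(1-|y|^2)N-2NV}{1+|y|^2},\qquad V=yP-\bar yP^*,\quad |y|\le a .$$
The vector $NV/|y|$ is a unit tangent vector of $S^3$ at $N$, so this is motion along a great circle. If $\ell(NV)=0$ — motion perpendicular to the height direction — then $\ell(N^\sharp)=\frac{1-|y|^2}{1+|y|^2}\ell(N)\ge(1-2a^2)\ell(N)$ when $\ell(N)\geq 0$. The loss is of second order. With $a_k=\kappa/k$ we have $\sum a_k=\infty$ but $\sum a_k^2<\infty$.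

What does $\ell(NV)=0$ ask of $q$? The matrix $V$ is skew-Hermitian and traceless, hence in $\mathbb H$, so $NV\in\mathbb H$ has real trace for every $y\in\mathbb C$. Thus $y\,\mathrm{tr}(NP)-\bar y\,\mathrm{tr}(NP^*)$ is real for $y=1$ and for $y=i$, which gives $\mathrm{tr}(NP^*)=-\overline{\mathrm{tr}(NP)}$ and
$$\ell(NV)=\mathrm{Re}\big(y\,\mathrm{tr}(NP)\big),\qquad \mathrm{tr}(NP)=q^T\Omega Nq .\tag{7}$$
The phase of $y$, a multiple of a high power of $z$, turns many times along $|z|=1$, so we need $\mathrm{tr}(NP)\approx0$ itself. This can be solved at each boundary point: if $q$ is an eigenvector of $N$, then $q^T\Omega Nq$ is a multiple of $q^T\Omega q=0$. So $q$ must vary along the circle. It must then be approximated by polynomials, corrected by the factor $b$ of the surface already there, and the interaction with the old spinor must be shown to be negligible. That is the next lemma.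

## 7. One step of the construction

**Lemma 3.** Let $\hat s$ be admissible with $\ell(N)>0$ on $\bar D$. Let $0<a\le\frac12$, $0<r<1$, $\eta>0$. There are an admissible $\hat s'$ (with $N',u'$) and $r<r'<\rho'<1$ such that

- (i) $|N'-N|<\eta$ and $|u'-u|<\eta$ on $|z|\le r'$;
- (ii) $\ell(N')\ge(1-2a^2)\ell(N)-\eta$ on $\bar D$;
- (iii) every curve joining $|z|=r'$ to $|z|=\rho'$ has length $\ge a/4$ for $e^{2u'}|dz|^2$.

**Constants and order of choices.** Choose $K\ge1$ with $\|E\|\le K$ and $\|b\|\le K$ on $\bar D$; the inverses have the same norms. Put $C=9K^5$ and $C_1=\sup_{\bar D}|b_0\hat s_0|$. With $\kappa_0,C_0$ from Lemma 1, fix $\varepsilon\in(0,1)$ such that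
$$C\varepsilon\le\kappa_0,\qquad 4\varepsilon+C_0C\varepsilon<\eta,\qquad C_0C\varepsilon\le0.1,\qquad K\varepsilon\le\tfrac14 .$$
After $\varepsilon$ we choose $q$, then $\hat p$ and $m$, then $\delta$, and last $n$. The constants $K,C,C_0,C_1$ depend on none of the later choices.

**Step 1: the direction $q$ on the circle.** We want a continuous $q:S^1\to\{q\in\mathbb C^2:|q|=1\}$ with $|q^T\Omega N(\zeta)q|\le\varepsilon$, so that by (7) the motion is almost perpendicular to the height. Since $\ell(N)>0$, $N(\zeta)\ne-1$. Since $N$ is an immersion near $\bar D$, it is locally injective, so $N(\zeta)=1$ only at finitely many $\zeta\in S^1$. Where $N\ne1$, the matrix $N\in SU(2)$ has eigenvalues $e^{\pm i\theta}$ with $0<\theta<\pi$, and the eigenline for $e^{i\theta}$ depends continuously on $\zeta$. For $q$ in it, $q^T\Omega Nq=e^{i\theta}q^T\Omega q=0$. If $N\neq1$ on all of $S^1$, these lines form a complex line bundle over the circle, which is trivial, so a continuous unit section exists. Otherwise take disjoint small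 arcs around the points with $N=1$ on which $|N-1|<\varepsilon$. Over each complementary closed arc the bundle is trivial; choose unit sections there. Over the small arcs join the prescribed end values continuously in the path-connected sphere $S^3\subset\mathbb C^2$; there $|q^T\Omega Nq|=|q^T\Omega(N-1)q|\le\varepsilon$.

**Step 2: a polynomial with boundary values close to $z^mb^{-1}q$.** The factor $b^{-1}$ is put in because Step 7 will need $Q(b^{-1}q)=b^{-1}Q(q)b$. The map $\varphi(\zeta)=b(\zeta)^{-1}q(\zeta)\in\mathcal W^2_+$ is continuous on $S^1$. Let $\varphi_i\in\mathcal W^2_+$ be its Fourier coefficients (Riemann integrals) and $\sigma_m(\zeta)=\sum_{|i|\le m}\big(1-\frac{|i|}{m+1}\big)\varphi_i\zeta^i$ its Fejér means. They are convolutions of $\varphi$ with the Fejér kernel, which is nonnegative, has mean $1$, and has mass tending to $0$ outside every neighborhood of $1$. As $\varphi$ is uniformly continuous and bounded, $\sigma_m\to\varphi$ uniformly in norm. So for some $m$ the polynomial $\hat p=z^m\sigma_m(z)$,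 with coefficients in $\mathcal W^2_+$, satisfies $\|z^{-m}\hat p-b^{-1}q\|<\varepsilon$ on $|z|=1$. If $\det(\hat s_0,\hat p_0)\equiv0$, add $z^m\sigma$ to $\hat p$, where $\sigma\in\mathbb C^2$ is a small constant with $\det(\hat s_0,\sigma)\not\equiv0$; the strict inequality survives. So we may assume $\det(\hat s_0,\hat p_0)\not\equiv0$.

**Step 3: an annulus on which this persists.** Put $\tilde q(z)=q(z/|z|)$. The maps $z^{-m}\hat p$, $b^{-1}$, $\tilde q$, $N$ are uniformly continuous on $\frac12\le|z|\le1$. Hence for all sufficiently small $\delta<1-r$, on $A_\delta=\{1-\delta\le|z|\le1\}$,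
$$\|z^{-m}\hat p-b^{-1}\tilde q\|<\varepsilon,\qquad |\tilde q^T\Omega N(z)\tilde q|\le2\varepsilon .\tag{8}$$
Choose such a $\delta\leq\frac12$ with, in addition, $1.28\,C_1^2\delta\le0.06\,a$. Put $r'=1-\delta>r$.

**Step 4: the new spinor has no zeros.** For $n\ge1$ let
$$\hat s^{(n)}=\hat s+c_nz^n\hat p,\qquad c_n^2=a(2n+1)e^{i\theta_n}.$$
We use the phase $\theta_n$ to get $\hat s_0^{(n)}\ne0$ on $\bar D$. If $\hat s_0^{(n)}(z)=0$ with $z\in\bar D$, then $c_nz^n\hat p_0(z)=-\hat s_0(z)\ne0$. So $z$ is one of the finitely many zeros of $\det(\hat s_0,\hat p_0)$ in $\bar D$, and $c_n$ is determined by $z$. Hence all but finitely many values of $e^{i\theta_n}$ are good; fix a good one. All estimates below are uniform in $\theta_n$.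

**Step 5: comparison with an explicit loop.** We show that $\Phi^{(n)}$, the solution for $\hat s^{(n)}$, is uniformly close on $\bar D$ to
$$\Psi_n=\Phi G,\qquad G=1+\lambda^{-1}x_nB,\quad B=Q(\hat p),\quad x_n=ae^{i\theta_n}z^{2n+1}.$$
The point of the amplitude: the square of $c_nz^n$ is $c_n^2z^{2n}=x_n'$, whose integral $x_n$ stays of size $a$, while the cross terms are of size $\sqrt n\,|z|^n$, whose integral is of size $n^{-1/2}$. As $B^2=0$, $G^{-1}=1-\lambda^{-1}x_nB$. With $R_1=(\hat s\hat p^T+\hat p\hat s^T)\Omega$,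
$$(\Phi^{(n)})^{-1}\Phi^{(n)}_z=\lambda^{-1}\big(Q(\hat s)+c_nz^nR_1+c_n^2z^{2n}B\big),\qquad \Psi_n^{-1}(\Psi_n)_z=G^{-1}\lambda^{-1}Q(\hat s)G+G^{-1}G_z ,$$
and, using $B^2=0$ again,
$$G^{-1}G_z=\lambda^{-1}x_n'B+\lambda^{-1}x_nB_z-\lambda^{-2}x_n^2BB_z ,$$
$$G^{-1}\lambda^{-1}Q(\hat s)G=\lambda^{-1}Q(\hat s)+\lambda^{-2}x_n[Q(\hat s),B]-\lambda^{-3}x_n^2BQ(\hat s)B .$$
In the difference $\Theta_n$ of the two logarithmic derivatives, the terms $\lambda^{-1}Q(\hat s)$ and $\lambda^{-1}c_n^2z^{2n}B$ cancel. The rest contains a factor $c_nz^n$, $x_n$ or $x_n^2$, so $\|\Theta_n\|\le C'\sqrt n\,|z|^n$ on $\bar D$. Here $C'$, and $C''$ below, may depend on $\hat p$ but not on $n$. Let $Z_n=\Phi^{(n)}\Psi_n^{-1}$. Then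
$$(Z_n)_z=\Phi^{(n)}\Theta_n\Psi_n^{-1}=Z_n\,\Psi_n\Theta_n\Psi_n^{-1},\qquad Z_n(0)=1,$$
and $\|\Psi_n^{\pm1}\|\le\|\Phi\|(1+a\|B\|)$ is bounded on $\bar D$ independently of $n$. By Gronwall along radii,
$$\|Z_n-1\|\le\exp\Big(\int_0^1C''\sqrt n\,\rho^n\,d\rho\Big)-1\longrightarrow0\quad\text{uniformly on }\bar D .\tag{9}$$

**Step 6: inside, nothing happens.** We prove (i). On $|z|\le1-\delta$, $x_n\to0$ and $c_nz^n\to0$ uniformly, so $\Psi_n\to\Phi$ and, by (9), $\Phi^{(n)}\to\Phi=Eb$ uniformly. Apply Lemma 1 to $E^{-1}\Phi^{(n)}b^{-1}$, which tends to $1$: for $n$ large $\Phi^{(n)}$ is factorizable there, and $E^{(n)}\to E$, $b^{(n)}\to b$ uniformly. Hence $N^{(n)}\to N$. As $\hat s_0^{(n)}\to\hat s_0$ and $|b_0\hat s_0|$ is bounded below, also $u^{(n)}=\log\big(2|b_0^{(n)}\hat s_0^{(n)}|^2\big)\to u$ uniformly. So (i) holds for $n$ large.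

**Step 7: the factorization on the annulus.** We show that on $A_\delta$ the new surface is close to $N^\sharp$ of Section 6, and that $\hat s^{(n)}$ is admissible. Put $y=y_n=x_nz^{2m}$ and $P=Q(\tilde q)$, so $|y|\le a\le\frac12$ and $x_nB=y\,Q(z^{-m}\hat p)$. By (8), $\|b^{-1}\tilde q\|\le K$ and $\|z^{-m}\hat p\|\le K+1\le2K$. As $Q(b^{-1}\tilde q)=b^{-1}Pb$, we get
$$\|Q(z^{-m}\hat p)-b^{-1}Pb\|\le3K\varepsilon .$$
Replacing $Q(z^{-m}\hat p)$ by $b^{-1}Pb$ in $\Psi_n=Eb\big(1+\lambda^{-1}yQ(z^{-m}\hat p)\big)$ gives exactly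
$$E\,(1+\lambda^{-1}yP)\,b=E^\sharp b^\sharp,\qquad E^\sharp=E\hat k\in\mathcal U,\quad b^\sharp=\hat\beta b\in\mathcal G^+ ,$$
with $\hat k,\hat\beta$ as after (4), for the pair $(y,\tilde q)$. The error is $\|\Psi_n-E^\sharp b^\sharp\|\le K\cdot K\cdot\frac12\cdot3K\varepsilon\le2K^3\varepsilon$. Since $\|k\|\le(1+2|y|)(1+|y|^2)^{-1/2}\le2$, $\|\beta\|\le1+|y|^2+|y|\le2$ and $k(1)$ is unitary, we have $\|E^\sharp\|,\|b^\sharp\|\le2K$, likewise for the inverses, and $\|\Psi_n\|\le4K^2+2K^3\varepsilon\le6K^3$. Write $\Phi^{(n)}=Z_n\Psi_n=E^\sharp(1+\kappa_n)b^\sharp$. Then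
$$\kappa_n=(E^\sharp)^{-1}(Z_n-1)\Psi_n(b^\sharp)^{-1}+(E^\sharp)^{-1}(\Psi_n-E^\sharp b^\sharp)(b^\sharp)^{-1},$$
so $\|\kappa_n\|\le24K^5\|Z_n-1\|+8K^5\varepsilon\le C\varepsilon$ for $n$ large, by (9). As $C\varepsilon\le\kappa_0$, Lemma 1 gives $1+\kappa_n=\tilde E\tilde b$ with $\|\tilde E-1\|+\|\tilde b-1\|\le C_0C\varepsilon$. Hence $\Phi^{(n)}=(E^\sharp\tilde E)(\tilde bb^\sharp)$ is factorizable on $A_\delta$, and
$$|N^{(n)}-N^\sharp|\le C_0C\varepsilon,\qquad b_0^{(n)}=(1+\kappa_n')\,b_0^\sharp,\quad|\kappa_n'|\le C_0C\varepsilon ,\tag{10}$$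
where by (5) $N^\sharp=E^\sharp|_{\lambda=-1}=N(1-|y|^2-2V)/(1+|y|^2)$, $V=yP-\bar yP^*$. With Steps 4 and 6, $\hat s^{(n)}$ is admissible for $n$ large.

**Step 8: the height.** We prove (ii). By (7) and (8), $|\ell(NV)|\le|y|\,|\tilde q^T\Omega N\tilde q|\le2a\varepsilon$ on $A_\delta$. Since $\ell(N)>0$ and $\frac{1-|y|^2}{1+|y|^2}\ge1-2|y|^2$,
$$\ell(N^\sharp)\ge\frac{1-|y|^2}{1+|y|^2}\,\ell(N)-4a\varepsilon\ge(1-2a^2)\ell(N)-4\varepsilon .$$
With (10), $\ell(N^{(n)})\ge(1-2a^2)\ell(N)-4\varepsilon-C_0C\varepsilon$ on $A_\delta$, and $4\varepsilon+C_0C\varepsilon<\eta$. On $|z|\le1-\delta$, (i) gives $\ell(N^{(n)})\ge\ell(N)-\eta\ge(1-2a^2)\ell(N)-\eta$.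

**Step 9: the length.** We prove (iii) by bounding $e^{u^{(n)}}=2|b_0^{(n)}\hat s_0^{(n)}|^2$ from below on $A_\delta$. First, $b_0^\sharp=k(1)\beta_0b_0$ with $k(1)$ unitary, and $\beta_0$ has the singular values $(1+|y|^2)^{\mp1/2}\ge(5/4)^{-1/2}>0.89$. With (10) and $C_0C\varepsilon\le0.1$ we get $|b_0^{(n)}w|\ge0.9\cdot0.89\,|b_0w|\ge0.8\,|b_0w|$ for all $w\in\mathbb C^2$. Next, the $\lambda^0$-part of (8) reads $|z^{-m}\hat p_0-b_0^{-1}\tilde q|\le\varepsilon$. So
$$b_0\hat s^{(n)}_0=b_0\hat s_0+c_nz^{n+m}(\tilde q+\epsilon'),\qquad|\epsilon'|\le K\varepsilon\le\tfrac14 ,$$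
and $|b_0\hat s_0^{(n)}|\ge\big(\frac34|c_n||z|^{n+m}-C_1\big)_+$. For $x,y\ge0$ we have $\big((x-y)_+\big)^2\ge\frac12x^2-y^2$: if $x\ge y$ use $2xy\le\frac12x^2+2y^2$, and if $x<y$ the right side is negative. Hence
$$e^{u^{(n)}}\ge2(0.8)^2\big(\tfrac34|c_n||z|^{n+m}-C_1\big)_+^2\ge0.36\,|c_n|^2|z|^{2n+2m}-1.28\,C_1^2=:L_n(|z|).$$
With $|c_n|^2=a(2n+1)$,
$$\int_{1-\delta}^1L_n\,d\rho=0.36\,a\,\tfrac{2n+1}{2n+2m+1}\big(1-(1-\delta)^{2n+2m+1}\big)-1.28\,C_1^2\delta .$$
As $n\to\infty$ this tends to $0.36a-1.28\,C_1^2\delta\ge0.30a$, so for $n$ large it exceeds $a/4$, and then $\int_{1-\delta}^{\rho'}L_n\,d\rho>a/4$ for some $\rho'\in(1-\delta,1)$. Since $e^{u^{(n)}}\ge\max(L_n(|z|),0)$ on $A_\delta$ and $|dz|\ge|d|z||$, a curve from $|z|=r'=1-\delta$ to $|z|=\rho'$ has length at least $\int_{r'}^{\rho'}\max(L_n,0)\,d\rho\ge a/4$.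

Fix $n$ large enough for Steps 6–9 and put $\hat s'=\hat s^{(n)}$. $\square$

## 8. Infinitely many steps: proof of Theorem B

**Step 1: the sequence.** We iterate Lemma 3 with step sizes $a_k=\kappa/k$. Choose $\tau,\kappa\in(0,\frac12]$ and $\eta_k>0$ with $\sum\eta_k\le1$ such that
$$2\tau^4+\sum_{k\ge1}(2a_k^2+\eta_k)\le\varepsilon_0 .$$
Let $\hat s^1=\tau(1,0)^T$, the starting example of Section 5, for which $\ell(N_1)\ge1-2\tau^4$ on $\bar D$. Put $\rho_0=\frac12$. Apply Lemma 3 to $\hat s^k$ with $a=a_k$, $\eta=\eta_k$, $r=\max(\rho_{k-1},1-\frac1{k+1})$. This gives $\hat s^{k+1}$ and radii $r_k<\rho_k$ (the $r',\rho'$ of the lemma), with $\rho_k<r_{k+1}$ and $r_k\to1$. By (ii) and $\ell\le1$,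
$$\min_{\bar D}\ell(N_{k+1})\ge\min_{\bar D}\ell(N_k)-2a_k^2-\eta_k .$$
Hence $\ell(N_k)\ge1-\varepsilon_0>0$ on $\bar D$ for all $k$, and the hypothesis of Lemma 3 is met at every stage.

**Step 2: the limit is a conformal minimal immersion.** By (i), on $|z|\le r_k$ the maps $N_j$ and functions $u_j$ change by less than $\eta_j$ from $j$ to $j+1$, for all $j\ge k$. So $N_k\to N$ and $u_k\to u$ uniformly on compact subsets of $D$. We need convergence of derivatives. By conformality $e^{2u_k}=|\partial_xN_k|^2$, so Lemma 2 says $\Delta_0N_k=-2e^{2u_k}N_k=-2|\partial_xN_k|^2N_k$. For open sets $\mathcal K\Subset \mathcal K'\Subset D$ and $0<\alpha<1$, the standard interior estimates are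
$$\|w\|_{C^{1,\alpha}(\mathcal K)}\le C(\|w\|_{L^\infty(\mathcal K')}+\|\Delta_0w\|_{L^\infty(\mathcal K')}),\qquad \|w\|_{C^{i+2,\alpha}(\mathcal K)}\le C(\|w\|_{L^\infty(\mathcal K')}+\|\Delta_0w\|_{C^{i,\alpha}(\mathcal K')}).$$
On compact sets $-2e^{2u_k}N_k$ is bounded uniformly in $k$, so the first estimate bounds $N_k$ in $C^{1,\alpha}_{loc}$. Then $-2|\partial_xN_k|^2N_k$ is bounded in $C^{0,\alpha}_{loc}$, and the second estimate, used repeatedly, bounds $N_k$ in $C^{i,\alpha}_{loc}$ for every $i$. With Arzelà–Ascoli and the uniform convergence, $N_k\to N$ in $C^\infty_{loc}(D)$. So $N$ is smooth and conformal, $|N_x|^2=|N_y|^2=e^{2u}>0$, $\Delta_0N=-2e^{2u}N$. Thus $N:D\to S^3$ is a conformal minimal immersion with $\ell(N)\ge1-\varepsilon_0$.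

**Step 3: completeness.** We check that later steps do not destroy the length gained at step $k$. For $j>k$ we have $\rho_k<r_j$, so on $|z|\le\rho_k$
$$u\ge u_{k+1}-\sum_{j>k}\eta_j\ge u_{k+1}-1 .$$
By (iii), crossing $\{r_k\le|z|\le\rho_k\}$ costs length at least $a_k/(4e)$ in the metric $g=e^{2u}|dz|^2$. These annuli are disjoint, and a divergent curve in $D$ crosses all but finitely many of them. Since $\sum a_k=\infty$, it has infinite length, and $g$ is complete. This proves Theorem B, and with it Theorem A. $\square$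

## 9. The form of an arbitrary complete example

Was the ansatz $F+tN$ with (1) a lucky guess? The following complement, not needed for Theorem A, shows that away from cylinders it is what one finds.

**Theorem C.** Let $f:M^3\to\mathbb R^4$ be minimal with $K\equiv0$ and $M$ connected and complete.

1. Either $f$ is a cylinder over a complete minimal surface (hyperplanes included), or there is an open dense subset of $M$ near each point of which $f$ has, in suitable coordinates $(x,t)$, the form $f=F(x)+tN(x)$, where $N$ is a minimal immersion of a surface into $S^3$, $\Delta v+2v=0$ for its induced metric, $dF=v\,{*dN}-N\,{*dv}$, and $t^2+v(x)^2\neq0$.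
2. If moreover $M$ is simply connected, and the shape operator $A$ and $\nabla T$ ($T$ a unit field spanning $\ker A$) vanish nowhere, then this form is global: $M\cong\Sigma\times\mathbb R$, $f=F+tN$, $v>0$, and $\Sigma$ is conformally the disc.
3. For all $k\ge0$ there is a complete minimal hypersurface of $\mathbb R^{4+k}$, with second fundamental form of rank $\le2$, whose image is not a product $L^2\times W$ with $W$ a linear subspace of dimension $k+1$ and $L^2$ an immersed surface in $W^\perp$.

For instance, the cone of Section 1 (which is not complete) has the local form in 1 with $F=0$, $v=0$.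

**Step 1: lines.** We show that the kernel of $A$ is tangent to straight lines along which the tangent space is constant. Let $\nu$ be a local unit normal, $df\circ A=-d\nu$, and work where $A\ne0$. There the principal curvatures are $\mu,0,-\mu$ with $\mu\ne0$, so $A$ has rank $2$. Let $T$ be a local unit field in $\ker A$, $\mathcal H=T^\perp$, $N=df(T)$. As $AT=0$, $dN(X)=df(\nabla_XT)$. The Codazzi equation gives $(\nabla_TA)X=(\nabla_XA)T=-A\nabla_XT$. Pair with $T$, for $X\perp T$: the right side gives $0$, since $AT=0$, and by symmetry of $\nabla_TA$ the left side is $\langle X,(\nabla_TA)T\rangle=-\langle X,A\nabla_TT\rangle$. So $A\nabla_TT=0$. Since $\nabla_TT\in\mathcal H$ and $A$ is injective on $\mathcal H$, $\nabla_TT=0$. Hence $N$ is constant along the integral curves of $T$, which therefore map to straight line segments. As $d\nu(T)=0$, also $\nu$ and the plane $df(\mathcal H)=\{N,\nu\}^\perp$ are constant along them.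

**Step 2: the operator $\mathcal C X=\nabla_XT$ on $\mathcal H$.** We show $\mathcal C\in\mathrm{span}\{1,J\}$, where $J$ is the $90^\circ$ rotation of $\mathcal H$. By Step 1, $-A\mathcal C=\nabla_TA|_{\mathcal H}$. This is symmetric, maps $\mathcal H$ to $\mathcal H$, and is traceless, because $\mathrm{tr}\,\nabla_TA=T(\mathrm{tr}A)=0$ and $(\nabla_TA)T=0$. Since $A|_{\mathcal H}$ is invertible, the space of operators $R$ on $\mathcal H$ with $AR$ symmetric and traceless is $2$-dimensional, like the space of symmetric traceless operators. It contains $1$. It contains $J$ too: a symmetric traceless $A|_{\mathcal H}$ anticommutes with $J$, so $(AJ)^T=-JA=AJ$, and $\mathrm{tr}(AJ)=0$. So $\mathcal C\in\mathrm{span}\{1,J\}$.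

**Step 3: $\tau$, $v$ and minimality of $N$.** Where $\mathcal C\ne0$ it is invertible; write $\mathcal C^{-1}=\tau-vJ$. Take a small cross-section $\Sigma$ to $T$ and coordinates $(x,t)$, $x\in\Sigma$, $t$ in an interval, with $T=\partial_t$ and $\Sigma=\{t=0\}$. Then $f=F_0(x)+tN(x)$. For $X\in T\Sigma$ with $\mathcal H$-component $X^{\mathcal H}$ we have $dN(X)=df(\mathcal CX^{\mathcal H})$. So $N:\Sigma\to S^3$ is an immersion with normal $\nu$. Let $J$ also denote the rotation of $df(\mathcal H)$, which does not depend on $t$, and let $\perp$ denote the component orthogonal to $N$. Then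
$$(\tau-vJ)\,dN(X)=df(X^{\mathcal H})=dF_0(X)^\perp+t\,dN(X).$$
As $dN(X)$, $J\,dN(X)$ and $dF_0(X)^\perp$ do not depend on $t$, neither do $\tau-t$ and $v$:
$$T(\tau)=1,\qquad T(v)=0,\tag{11}$$
i.e. $\tau=\tau_0(x)+t$ and $v=v(x)$. From $df(AX^{\mathcal H})=-d\nu(X)=dN(SX)=df(\mathcal C(SX)^{\mathcal H})$, the shape operator $S$ of $N$ corresponds to $\mathcal C^{-1}A=(\tau-vJ)A$ on $\mathcal H$, which is traceless. So $N$ is minimal and $\Delta N=-2N$.

**Step 4: the formula for $dF$.** Orient $\Sigma$ so that $dN\circ j=J\circ dN$; then ${*dN}=-J\,dN$. Put $F=F_0-\tau_0N$, so $f=F+\tau N$. By Step 3, $dF^\perp=(\tau-vJ-t-\tau_0)dN=-vJ\,dN=v\,{*dN}$, so $dF=v\,{*dN}+\theta N$ for some $1$-form $\theta$. From $d(dF)=0$, $dv\wedge{*dN}=dN\wedge{*dv}$ and $d{*dN}=-2N\,dA$,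
$$dN\wedge({*dv}+\theta)+(d\theta-2v\,dA)N=0 .$$
The part tangent to $N(\Sigma)$ gives $\theta=-{*dv}$, since $dN$ is injective. The $N$-part then gives $-\Delta v\,dA-2v\,dA=0$, i.e. $\Delta v+2v=0$. With $\tau$ as new coordinate $t$ we have $f=F+tN$, (1) holds, and $t^2+v^2\ne0$ because $\mathcal C^{-1}=t-vJ$ is invertible.

**Step 5: part 1.** $f$ is real analytic. If $A\equiv0$ on a nonempty open set, then $A\equiv0$ on $M$, so $f$ is a local isometry of the complete $M^3$ into a hyperplane, hence a covering, hence an isometry onto it: a cylinder over a plane. Otherwise $\{A\ne0\}$ is open and dense.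

Suppose $\mathcal C\equiv0$ on a nonempty open subset of it. There $dN=0$, since $dN(X)=df(\nabla_XT)$, so $N$ is locally a constant $e$, and $\langle\nu,e\rangle=0$. The function $\langle\nu,e\rangle^2$ is globally defined and analytic, so it vanishes on $M$. Hence $e$ is everywhere tangent to $f$. The gradient $\xi$ of $\langle f,e\rangle$ satisfies $df(\xi)=e$ and $|\xi|=1$, and it is parallel, since the Hessian of $\langle f,e\rangle$ is $\langle\nu,e\rangle\langle A\cdot,\cdot\rangle=0$. Its flow is complete and gives an isometry $M\cong M^2\times\mathbb R$ with $M^2=\{\langle f,e\rangle=0\}$ and $f(p,t)=f(p)+te$. Here $M^2$ is complete. Differentiating $df(\xi)=e$ and taking the normal component shows $A\xi=0$, so $f|_{M^2}$ is minimal in $e^\perp$. Thus $f$ is a cylinder over a complete minimal surface.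

In the remaining case $\{A\ne0,\ \mathcal C\ne0\}$ is open and dense, and Steps 3 and 4 apply near each of its points.

**Step 6: part 2.** As $M$ is simply connected, $T$, $\nu$, $J$ are globally defined. Since $\nabla_TT=0$, $\nabla T\ne0$ means $\mathcal C\neq0$, so $\tau$ and $v$ are global smooth functions. The integral curves of $T$ are geodesics, so $T$ is complete. By (11), $\tau$ grows with unit speed along them, so each meets $\Sigma=\tau^{-1}(0)$ exactly once, transversally, and the flow of $T$ gives $M\cong\Sigma\times\mathbb R$. Thus $\Sigma$ is connected and simply connected. On $\Sigma$, $\mathcal C^{-1}=-vJ$ is invertible, so $v\ne0$; replacing $J$ by $-J$ if necessary, $v>0$, and by (11) this holds along the lines too. Steps 3 and 4 with this cross-section, for which $\tau_0=0$, give $f=F+tN$ globally. Finally $v$ is positive, superharmonic and nonconstant, which, as in Section 3, is impossible if $\Sigma$ is conformally $S^2$ or $\mathbb C$. By uniformization $\Sigma$ is conformally the disc.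

**Step 7: part 3.** With $f$ from Theorem A (as constructed in Section 3), let $\hat f=f\times\mathrm{id}:M\times\mathbb R^k\to\mathbb R^4\times\mathbb R^k$. It is complete and minimal, with second fundamental form of rank $\le2$ and normal $(\nu,0)$. Suppose its image were $L^2\times W$ with $\dim W=k+1$. Apply the Baire argument of Proposition 2, Step 1, to the immersion $(p,w)\mapsto h(p)+w$ of $M^2\times W$, where $h$ is the immersion with image $L^2$; its tangent spaces contain $W$, so $(\nu,0)\perp W$ on a nonempty open set. As $\dim W>k$, the projection of $W$ to $\mathbb R^4$ is nonzero, so $\langle\nu,e\rangle=0$ on a nonempty open set for some unit $e\in\mathbb R^4$. Since $N$ is not totally geodesic, Step 2 of Proposition 2 excludes this. $\square$
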